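# The complete $\mathrm{Sp}(2)$-invariant shrinker of Laplacian flow is unique

## 1. Shrinkers with $x(t)=t$, and all the others

We look at self-similar shrinking solutions of a geometric flow on a 7-manifold, under so much symmetry that everything reduces to two positive functions $x(t),y(t)$ of one variable. Section 2 recalls the geometry and derives the equations. We start from the equations. Write $Y=y^2$, a prime for $d/dt$, and
$$Q(t)=\int_0^t x^2,\qquad P(t)=\int_0^t Y .$$
After a normalization (dilation constant $\lambda=-1$), a shrinker satisfies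
$$(xY)'=\tfrac12x^2+Y, \tag{1}$$
$$Y'=x+\tfrac13\Big(\frac{QY}{x^2}-P\Big),\qquad Q+2P=2xY, \tag{2}$$
for $t>0$, with $x$ extending to a smooth odd and $y$ to a smooth even function of $t$, and $x(0)=0$, $x'(0)=1$, $y(0)=b>0$. For each $b>0$ there is exactly one solution near $t=0$. For which $b$ does it exist for all $t\in(0,\infty)$ with $x,y>0$?

**Proposition 1 (the easy case).** If the solution with $y(0)=b$ has $x(t)=t$ on some interval $[0,T)$, then $b=\frac32$ and $Y=\frac94+\frac{t^2}4$. Conversely, $x=t$, $Y=\frac94+\frac{t^2}{4}$ solves (1) and (2) on all of $(0,\infty)$.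

**Proof.** With $x=t$, (1) reads $tY'=\frac12t^2$, so $Y=b^2+\frac{t^2}4$. Then $Q=\frac{t^3}3$, $P=b^2t+\frac{t^3}{12}$, and the right side of the first equation in (2) is
$$t+\tfrac13\Big(\tfrac t3\big(b^2+\tfrac{t^2}4\big)-b^2t-\tfrac{t^3}{12}\Big)=t-\tfrac29b^2t .$$
The left side is $\frac t2$, so we need $b^2=\frac94$. Conversely, with $b^2=\frac94$ both sides agree for all $t$. The second equation is $\frac{t^3}3+2b^2t+\frac{t^3}6=2t\big(b^2+\frac{t^2}4\big)$, which is true. $\square$

So one solution lives forever, and it is the only one for which $x$ is the straight line $x=t$. In general $x$ bends, there is no formula, and (2) is nonlocal because of $Q$ and $P$. We must show that *every* bending solution dies in finite time. In geometric language, the result is the following; its terms are recalled in Section 2.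

**Theorem.** Let $\lambda<0$, $b>0$, and consider the $\mathrm{Sp}(2)$-invariant $\lambda$-soliton closing smoothly on $\mathbb S^4$ with $y(0)=b$. If $\lambda b^2\neq-\frac94$, it is incomplete: it cannot be continued to all $t\in(0,\infty)$ with $x,y>0$. If $\lambda b^2=-\frac94$, it is the explicit shrinker $x=t$, $y=\sqrt{b^2+\frac{t^2}4}$.

**Corollary.** Up to scale, the explicit example is the unique complete $\mathrm{Sp}(2)$-invariant AC shrinker. It is also the unique complete (in particular, unique complete weakly AC) $\mathrm{Sp}(2)$-invariant shrinker.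

The first sentence of the Corollary is stated as a conjecture in Mark Haskins, Rowan Juneman and Johannes Nordström, "Sp(2)-invariant expanders and shrinkers in Laplacian flow", arXiv:2501.05437 (2025). The second sentence needs no hypothesis on the asymptotics at all, so we never need a definition of "weakly AC".

## 2. From closed $\mathrm G_2$-structures to two functions

**Definition (closed $\mathrm G_2$-structure).** A $\mathrm G_2$-structure on a 7-manifold $M$ is a 3-form $\varphi$ pointwise equivalent to the standard form $\varphi_0$ on $\mathbb R^7$. It determines a metric $g_\varphi$ and an orientation. It is closed if $d\varphi=0$.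

We use a textbook fact. If $d\varphi=0$, there is a unique 2-form $\tau$ with $d{*\varphi}=\tau\wedge\varphi$ and $\tau\wedge{*\varphi}=0$. Such a $\tau$ satisfies $\tau\wedge\varphi=-{*\tau}$, so $d^*\varphi=-{*d{*\varphi}}=\tau$ and $\Delta_\varphi\varphi=d\tau$.

**Definition (Laplacian soliton).** A closed $\mathrm G_2$-structure $\varphi$ with a vector field $X$ and a constant $\lambda\in\mathbb R$ such that $\Delta_\varphi\varphi=\lambda\varphi+\mathcal L_X\varphi$. It is a shrinker if $\lambda<0$, steady if $\lambda=0$, an expander if $\lambda>0$, and complete if $g_\varphi$ is complete.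

Example: on flat $\mathbb R^7$ we have $\Delta\varphi_0=0$ and $\mathcal L_{r\partial_r}\varphi_0=3\varphi_0$, so $X=-\frac\lambda3r\partial_r$ makes $\varphi_0$ a $\lambda$-soliton for every $\lambda$.

**The symmetric setting.** The principal orbits are $\mathbb{CP}^3=\mathrm{Sp}(2)/(\mathrm{Sp}(1)\times\mathrm U(1))$, an $\mathbb S^2$-bundle over $\mathbb S^4$. The complete solitons live on $\Lambda^2_-\mathbb S^4$, with singular orbit the zero section $\mathbb S^4$. With $t$ the arclength along a geodesic orthogonal to the orbits,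
$$g_\varphi=dt^2+x^2g_V+y^2g_H,\qquad X=u(t)\,\partial_t ,$$
where $g_V$ and $g_H$ live on the fiber and horizontal directions. Smooth closure on $\mathbb S^4$ means that $x$ extends to a smooth odd function and $y$ to a smooth even function, with $x(0)=0$, $x'(0)=1$, $y(0)=b>0$. The model is a rotationally symmetric metric $dt^2+x(t)^2g_{\mathbb S^2}$ on $\mathbb R^3$, which extends smoothly over the origin exactly when $x$ is smooth and odd with $x'(0)=1$. Complete means here that the solution exists with $x,y>0$ for all $t\in(0,\infty)$. The second normalization is that the cone over the invariant nearly Kähler structure is $x=y=\frac12t$.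

We take the following as known. For every $\lambda\in\mathbb R$ and $b>0$ there is a unique invariant $\lambda$-soliton closing smoothly on $\mathbb S^4$ with $y(0)=b$, and up to natural discrete symmetries every smoothly-closing invariant soliton is one of these. For $\lambda=-\frac9{4b^2}$ it is the explicit one, $x=t$, $y=\sqrt{b^2+\frac{t^2}4}$, and this is a complete AC shrinker.

**Definition (AC end).** An end is asymptotically conical if, outside a compact set, for some closed $\mathrm G_2$-cone $\varphi_C$ on $(R,\infty)\times\mathbb{CP}^3$ and some rate $\nu<0$, we have $|\nabla^k_{g_C}(\varphi-\varphi_C)|_{g_C}=O(r^{\nu-k})$ for all $k\ge0$. In our setting the cone is $x=at$, $y=ct$ with constants $a,c>0$.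

**The invariant forms.** The invariant forms on $\mathbb{CP}^3$ are generated by 2-forms $\omega_1$ (vertical), $\omega_2$ (horizontal) and 3-forms $\alpha,\beta$. There are no invariant 1- or 5-forms, $\omega_1^2=0$, and $\omega_2^3=0$ because the horizontal space has dimension 4. With $\omega=x^2\omega_1+y^2\omega_2$,
$$\varphi=dt\wedge\omega+xY\alpha,\qquad *\varphi=\tfrac12\omega^2-dt\wedge xY\beta,$$
$$d\omega_1=\tfrac12\alpha,\quad d\omega_2=\alpha,\quad d\alpha=0,\quad d\beta=-2\omega_1\wedge\omega_2-\omega_2^2 .$$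
These are the conventions of Haskins–Nordström, *Cohomogeneity-one solitons in Laplacian flow*. The normalizations fix the constants. If $d\omega_i=c_i\alpha$, then $d\varphi=0$ reads $(xY)'=c_1x^2+c_2Y$. At $t=0$ the condition $x'(0)=1$ gives $c_2=1$. The cone $x=y=\frac t2$ gives $\frac38t^2=(c_1+c_2)\frac{t^2}4$, so $c_1=\frac12$. On the nearly Kähler link $x=y=\frac12$ the equation $d\,\mathrm{Im}\,\Omega=-2\omega^2$ reads $\frac18d\beta=-\frac2{16}(2\omega_1\wedge\omega_2+\omega_2^2)$.

Example: by (1), $x=at$, $y=ct$ is a closed cone when $3ac^2=\frac12a^2+c^2$. Both $(a,c)=(\frac12,\frac12)$ and $(1,\frac12)$ qualify. The explicit shrinker is AC to the second. Indeed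
$$\varphi-\varphi_C=b^2(dt\wedge\omega_2+t\alpha)=b^2d(t\omega_2),$$
a 3-form that is homogeneous of degree 1 under dilation of the cone, so its $k$-th covariant derivative has size $O(t^{-2-k})$ and the rate is $\nu=-2$.

**Derivation of (1) and (2).** *The purpose is to turn the soliton equation with $\lambda=-1$ into scalar equations.* Closedness is (1). Write $\tau=\tau_1\omega_1+\tau_2\omega_2$. Since there are no invariant 5-forms,
$$d{*\varphi}=dt\wedge\big[\big((x^2Y)'-2xY\big)\omega_1\wedge\omega_2+(YY'-xY)\,\omega_2^2\big],$$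
$$\tau\wedge\varphi=dt\wedge\big[(\tau_1Y+\tau_2x^2)\,\omega_1\wedge\omega_2+\tau_2Y\,\omega_2^2\big].$$
The $\omega_2^2$-component gives $\tau_2=Y'-x$. The condition $\tau\wedge{*\varphi}=0$ is $\tau_1Y^2+2x^2Y\tau_2=0$, so $\tau_1=-2\tau_2x^2/Y$. (The remaining component says $-\tau_2x^2=(x^2Y)'-2xY$, which is (1) again multiplied by $2x$.)

Since $\varphi$ is closed, $\mathcal L_X\varphi=d(u\omega)$, so the soliton equation is $d(\tau-u\omega)=-\varphi$. Its $dt\wedge\omega_i$ components are
$$(\tau_1-ux^2)'=-x^2,\qquad(\tau_2-uY)'=-Y .$$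
At $t=0$: $u=0$, because there is no invariant normal vector along $\mathbb S^4$; $\tau_2=Y'(0)-x(0)=0$, because $y$ is even; and $\tau_1=-2\tau_2x^2/Y=0$. Hence $\tau_1-ux^2=-Q$ and $\tau_2-uY=-P$. Eliminating $u$,
$$QY-Px^2=(\tau_2-uY)x^2-(\tau_1-ux^2)Y=\tau_2x^2-\tau_1Y=3\tau_2x^2 ,$$
and $\tau_2=Y'-x$ gives the first equation of (2). The second is the integral of (1) from $0$. $\square$

**Scaling.** Rescaling lengths by $\mu$ replaces $(\lambda,b)$ by $(\mu^{-2}\lambda,\mu b)$, so $\lambda b^2$ is invariant. With $\mu=\sqrt{-\lambda}$ we reach $\lambda=-1$, and $\lambda b^2=-\frac94$ becomes $b=\frac32$.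

**Standing assumption for Sections 3–9:** $\lambda=-1$, $b\ne\frac32$, and, for a contradiction, the solution exists with $x,y>0$ for all $t\in(0,\infty)$.

## 3. Variables that vanish on the line $x=t$

We want variables that measure how far $x$ is from $t$ and that obey an autonomous system. For a line $x=ct$ we have $3Q/x^3=\frac1c$, and $1-\frac{3Q}{x^3}x'=0$. This suggests
$$\kappa=x',\quad D=\frac{3Q}{x^3},\quad \delta=D-1,\quad J=1-D\kappa .$$
Here $J=0$ detects lines through the origin and $\delta=0$ the slope one. Put also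
$$z=\frac{x^2}Y,\quad h=\frac{3Q}x=Dx^2,\quad w=zD,\quad m=6-2D-w,\quad E=2-2\delta-J .$$
Then $D,h,w>0$, $m<6-2D$ and $w=4-2\delta-m$. Let a dot denote the derivative in a new time $\sigma$,
$$\dot f=\frac{df}{d\sigma}=xD\,\frac{df}{dt},\qquad\frac{dt}{d\sigma}=xD=\sqrt{hD}.$$
Let $\sigma_{\max}\le\infty$ be the supremum of $\sigma$. By assumption $t\to\infty$ as $\sigma\to\sigma_{\max}$.

**Step 1: a relation among the variables.** *This lets us drop one variable.* From (1), $\kappa=1+\frac z2-\frac{xY'}Y$. By (2) with $P=xY-\frac Q2$,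
$$\frac xY(Y'-x)=\frac13\Big(\frac Qx-x^2+\frac{xQ}{2Y}\Big)=\frac13\Big(\frac h3-\frac hD+\frac{hz}6\Big)=\frac{h}{18D}\big((2+z)D-6\big)=-\frac{hm}{18D}.$$
Since $\frac{xY'}Y=z+\frac xY(Y'-x)$,
$$\kappa=1-\frac z2+\frac{hm}{18D}. \tag{3}$$
So $J=1-D+\frac w2-\frac{hm}{18}$. Inserting $\frac w2=2-\delta-\frac m2$ gives
$$(9+h)\,m=18E=18(2-2\delta-J). \tag{4}$$
In particular $m$ and $E$ have the same sign, and $m$, $w$ are smooth functions of $(\delta,J,h)$.

**Step 2: evolution of $D,h,w,m$.** *These are direct computations.*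

- $\dot D=xD\big(\frac3x-\frac{9Q\kappa}{x^4}\big)=3D(1-D\kappa)=3DJ$.
- $\dot h=xD\big(3x-\frac{h\kappa}x\big)=3h-hD\kappa=h(2+J)$, using $Dx^2=h$ and $D\kappa=1-J$.
- $x(\ln z)'=2\kappa-\frac{xY'}Y=3\kappa-1-\frac z2$, so $(\ln z)^{\cdot}=3(1-J)-D-\frac w2$. Adding $(\ln D)^{\cdot}=3J$ gives $(\ln w)^{\cdot}=3-D-\frac w2=\frac m2$.
- Hence $\dot m=-2\dot D-\dot w=-6DJ-\frac{wm}2$.

**Step 3: evolution of $J$.** *We differentiate (4).* From $\dot hm+(9+h)\dot m=18(-6DJ-\dot J)$,
$$\dot J=-6DJ+\tfrac{9+h}{18}\Big(6DJ+\tfrac{wm}2\Big)-\tfrac{h(2+J)m}{18}=\tfrac{h-9}3DJ+\tfrac m{36}\big[(9+h)w-2h(2+J)\big].$$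
With $w=4-2\delta-m$,
$$(9+h)w-2h(2+J)+2(h-9)(\delta+J)=36-36\delta-18J-(9+h)m=0$$
by (4). So the bracket equals $-2(h-9)(\delta+J)$. With
$$\Phi:=6DJ-\delta m$$
the whole system is
$$\dot\delta=3DJ,\quad\dot h=h(2+J),\quad\dot w=\tfrac12wm,\quad\dot J=\tfrac{h-9}{18}\big(6DJ-(\delta+J)m\big)=\tfrac{h-9}{18}(\Phi-Jm). \tag{5}$$
The equations for $(\delta,J,h)$ form a smooth autonomous system on $\{D>0,\ h>0\}$.

**Check on the explicit solution.** For $x=t$, $Y=\frac94+\frac{t^2}4$: $\delta=J=0$, $h=t^2$, $w=z=\frac{4t^2}{9+t^2}$, $m=4-w=\frac{36}{9+t^2}$. Thus $(9+h)m=36$, as (4) says, and $\Phi=0$.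

**Step 4: two points the solution never meets.** *They are the degenerate cases in later barrier arguments.* By (5) and (4), each of the sets $\{\delta=0,J=0\}$ and $\{\delta=1,J=0\}$ (on the latter $m=0$) is invariant, since $\dot\delta=\dot J=0$ there. If our solution met the first, it would stay in it for all $t>0$; then $D\equiv1$, $\kappa\equiv1$, $x\equiv t$, and $b=\frac32$ by Proposition 1, which is excluded. If it met the second, then $\delta\equiv1$, contradicting $\delta\to0$ as $t\to0$ (Section 4). So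
$$(\delta,J)\ne(0,0),\qquad(\delta,J)\ne(1,0)\qquad\text{for all }t>0. \tag{6}$$

## 4. Leaving the zero section

*We find the signs of $\delta$ and $J$ for small $t$.* Write $x=t+x_3t^3+O(t^5)$. Then $Q=\frac{t^3}3+\frac{2x_3}5t^5+\cdots$, so
$$D=1-\tfrac95x_3t^2+O(t^4),\quad J=1-D(1+3x_3t^2+\cdots)=-\tfrac65x_3t^2+O(t^4),$$
$h=t^2+O(t^4)$, $z=\frac{t^2}{b^2}+O(t^4)$, $w\to0$, $m\to4$. The $t^2$-coefficient of (3) is $3x_3=\frac29-\frac1{2b^2}$. With $a:=-\frac35x_3$,
$$\delta=3at^2+O(t^4),\qquad J=2at^2+O(t^4),\qquad a=\frac{9-4b^2}{90\,b^2}\ne0. \tag{7}$$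
So $\delta$ and $J$ start with the sign of $a$: positive for $b<\frac32$, negative for $b>\frac32$.

## 5. Why the sign of $J$ is lost at $h=9$, and a function that keeps its sign

The natural plan is to show that $J$ keeps the sign of $a$ forever, so that $\delta$ is monotone. To test it, put $J=0$ in (5):
$$\dot J=-\tfrac{h-9}{18}\,\delta m .$$
Take $m>0$. While $h<9$, this has the sign of $\delta$, so $J$ is pushed back to the side it came from. Once $h>9$ the sign flips: a solution with $\delta<0$ that arrives at $J=0$ crosses from negative to positive, and one with $\delta>0$ crosses from positive to negative. So the barrier $J=0$ stops working exactly at $h=9$, for either sign of $a$.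

We need a quantity whose sign survives the change of sign of $h-9$. It is $\Phi=6DJ-\delta m$.

**Evolution of $\Phi$.** By (5) and Step 2 of Section 3,
$$\dot\Phi=18DJ^2+6D\dot J-3DJm+\delta\Big(6DJ+\frac{wm}2\Big).$$
Here $6D\dot J=\frac{D(h-9)}3(\Phi-Jm)$, and $\delta m=6DJ-\Phi$ gives $\frac{\delta mw}2=3DJw-\frac w2\Phi$. The terms without $\Phi$ are
$$DJ\Big\{18J-\tfrac{(h-9)m}3-3m+3w+6\delta\Big\}.$$
With $3w=12-6\delta-3m$ the brace is $18J+12-\frac{(9+h)m}3$, and (4) gives $\frac{(9+h)m}3=12-12\delta-6J$. So the brace is $24J+12\delta$, and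
$$\dot\Phi=\Big[\tfrac{D(h-9)}3-\tfrac w2\Big]\Phi+12DJ(2J+\delta). \tag{8}$$

**$\Phi>0$ for small $t$, whatever the sign of $a$.** By (7), the $t^2$-coefficient of $\Phi$ is $6\cdot2a-3a\cdot4=0$. All our variables are even in $t$, so $\Phi=\phi_4t^4+O(t^6)$. Since $xD=t+O(t^3)$, $\dot\Phi=4\phi_4t^4+\cdots$, and (8) at order $t^4$ reads $4\phi_4=-3\phi_4+12\cdot2a\cdot7a$. So $\phi_4=24a^2>0$.

**$\Phi=0$ is a one-way barrier where $m>0$.** If $\Phi=0$, then $J=\frac{\delta m}{6D}$, and (8) gives
$$\dot\Phi=12DJ(2J+\delta)=2\delta^2m\Big(1+\frac m{3D}\Big). \tag{9}$$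
For $m>0$ this is $\ge0$ for every value of $h$. When $m<0$ we shall use $J>0$ instead. On $J=0$, $m<0$, (4) forces $\delta>1$, and $\dot J=-\frac{h-9}{18}\delta m$ is positive for $h>9$ but *negative* for $h<9$. So this substitute works only after $h=9$, and the phase $h\le9$ needs its own argument. We therefore proceed in two phases.

## 6. The phase $h\le9$

Since $h\to0$ as $t\to0$, let $t_1\in(0,\infty]$ be the first time with $h=9$; if $t_1=\infty$, read $(0,t_1]$ as $(0,\infty)$. Put $k=\frac h9$. Then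
$$m=\frac{2(2-2\delta-J)}{1+k},\qquad\dot k=k(2+J),\qquad\frac{h-9}{18}=-\frac{1-k}2 .$$

**Step 1. If $a<0$, then $J<0$, $\delta<0$, $m>0$ on $(0,t_1]$.** *This is the naive barrier, which works here.* As long as $J<0$, $\delta$ decreases from $0$, so $\delta<0$, and $m>0$ by (4). Suppose $J$ had a first zero at $t_*\le t_1$. On $(0,t_*)$ we have $h<9$ and $-\delta m>0$, so by (5)
$$\dot J=\tfrac{h-9}{18}\big((6D-m)J-\delta m\big)\le\tfrac{h-9}{18}(6D-m)J .$$
Thus $J$ times a positive integrating factor is nonincreasing; being negative earlier, it is negative at $t_*$, a contradiction.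

**Step 2. If $a>0$, then $J>0$ and $\delta>0$ on $(0,t_1]$.** *Now $\delta$ grows, and the naive barrier needs $\delta<1$ whenever $J$ reaches $0$, since otherwise $m\le0$.* We carry along a second inequality
$$L:=1-\delta-U(k)J>0 ,$$
which on $J=0$ says $\delta<1$ for any choice of $U$. The function $U$ is ours to choose.

*How $L$ evolves on $\{L=0\}$, for any smooth $U$.* There $\delta=1-UJ$, $D=2-UJ$, $\delta+J=1+(1-U)J$ and $E=2-2\delta-J=(2U-1)J$. With $q=\frac{1-k}{1+k}$, (5) reads $\dot J=-3(1-k)DJ+q(\delta+J)E$. Hence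
$$\dot L=-3DJ-kU'(2+J)J+3(1-k)UDJ-qU(\delta+J)E=-J(A+BJ), \tag{10}$$
$$A=6-6(1-k)U+qU(2U-1)+2kU',$$
$$B=-3U+3(1-k)U^2+qU(2U-1)(1-U)+kU' .$$
We want $A,B<0$. Constants do not do it:

- $U=\frac12$ is the barrier $E=0$, that is, $m=0$. There $\dot J=\frac{h-9}3DJ$ and $\dot E=-6DJ-\dot J=-\frac{h+9}3DJ<0$ when $J>0$, so solutions cross it the wrong way.
- $U=2$ makes $A$ and $B$ vanish at $k=0$. But $(1+k)A=12k^2$ and $(1+k)B=-12k^2$, so $A+BJ=\frac{12k^2}{1+k}(1-J)$. On $\{L=0\}$ we have $D=2-2J>0$, so $J<1$, and $\dot L<0$ when $J>0$: again the wrong sign.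

The second failure is only of order $k^2$, and the terms in $kU'$ can repair it. Take
$$U=2-4k^2,\qquad kU'=-8k^2,\qquad U(2U-1)=6-28k^2+32k^4 .$$

*Computation of $A$.* The expression $(1+k)A=(1+k)(6-16k^2)-6(1-k^2)(2-4k^2)+(1-k)(6-28k^2+32k^4)$ is the sum of
$$6+6k-16k^2-16k^3,\quad -12+36k^2-24k^4,\quad 6-6k-28k^2+28k^3+32k^4-32k^5,$$
so
$$(1+k)A=-4k^2\,(2-3k-2k^2+8k^3).$$
By AM–GM $8k^3+1+1\ge6k$, so the parenthesis is at least $3k-2k^2=k(3-2k)>0$ for $0<k\le1$. Hence $A<0$.

*Computation of $B$.* Here $(1+k)(-3U+kU')=(1+k)(-6+4k^2)$; next $3(1-k^2)U^2=12-60k^2+96k^4-48k^6$; and $U(2U-1)(1-U)=(6-28k^2+32k^4)(4k^2-1)=-6+52k^2-144k^4+128k^6$, to be multiplied by $1-k$. The sum is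
$$(1+k)B=-4k^2p(k),\qquad p(k)=1+12k+12k^2-36k^3-20k^4+32k^5 .$$
If $0<k\le\frac12$, then $36k^3\le9k$ and $20k^4\le\frac52k$, so $p\ge1+\frac12k>0$. If $k=1-s$ with $0\le s\le\frac12$, expanding at $k=1$ gives
$$p=1-8s+104s^2-204s^3+140s^4-32s^5=(1-4s)^2+s^2r(s),$$
$$r=88-204s+140s^2-32s^3 .$$
The derivative $r'=-204+280s-96s^2$ is increasing on $[0,1]$ with $r'(1)=-20$, so $r$ is decreasing there and $r\ge r(\frac12)=17$ on $[0,\frac12]$. Hence $p>0$ and $B<0$.

*The barrier argument.* For small $t$, $J>0$, and $L\to1$ as $t\to0$. Suppose $J>0$, $L>0$ does not hold on all of $(0,t_1]$, and let $t_*\le t_1$ be the first time where one of them fails. On $(0,t_*)$ we have $J>0$, so $\delta$ increases from $0$ and $\delta(t_*)>0$.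

If $J(t_*)=0$, then $0\le L(t_*)=1-\delta$, and $\delta\ne1$ by (6), so $0<\delta<1$ and $m>0$ at $t_*$. Just before $t_*$ we have $h<9$, and $6DJ-(\delta+J)m$ is close to $-\delta m<0$; so $\dot J>0$ there, and $J$ cannot come down to $0$.

If $J(t_*)>0$ and $L(t_*)=0$, then $\dot L=-J(A+BJ)>0$ at $t_*$ by (10), while $L>0$ before $t_*$ forces $\dot L(t_*)\le0$. This is a contradiction. So $J>0$ on $(0,t_1]$, and therefore $\delta>0$.

**Step 3. $\Phi>0$ on $(0,t_1]$.** *We use (8).* In both cases $J$ and $\delta$ have the same strict sign, so $J(2J+\delta)>0$. At a first zero of $\Phi$, (8) would give $\dot\Phi>0$, but $\Phi>0$ before it gives $\dot\Phi\le0$. Near $t=0$ we have $\Phi>0$ by Section 5.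

**Step 4. $t_1<\infty$.** *A complete solution must reach $h=9$.* Suppose $h<9$ for all $t$. Then Steps 1–3 hold for all $t>0$.

If $a>0$: $\dot h\ge2h$ and $h<9$ force $\sigma_{\max}<\infty$. In (5) the term $\frac{h-9}{18}6DJ$ is negative, so $\dot J\le\frac{9-h}{18}(\delta+J)\max(m,0)$. Where $m>0$, we have $2\delta+J<2$ with $\delta,J>0$, so $\delta+J<2$ and $m\le\frac{36}9=4$; hence $\dot J\le\frac12\cdot2\cdot4=4$ always. So on the finite remaining $\sigma$-interval $J$ is bounded, then $D$ is (because $\dot D=3DJ$), then $\frac{dt}{d\sigma}=\sqrt{hD}$ is, and $t$ stays bounded. This is a contradiction.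

If $a<0$: insert $m=4-2\delta-w$ in (4), written as $J=2-2\delta-\frac{1+k}2m$, to get
$$J=-2k-\delta(1-k)+\tfrac{1+k}2w. \tag{11}$$
For $k<1$ and $\delta<0$, this gives $2+J\ge2-2k+\frac{1+k}2w\ge\frac w2$. Since $\dot w=\frac12wm>0$, $w\ge c>0$ from some time on, so $\dot h\ge\frac c2h$ and again $\sigma_{\max}<\infty$. As $D<1$, $\frac{dt}{d\sigma}=\sqrt{hD}<3$, so $t$ stays bounded. This is a contradiction.

**Step 5. $h>9$ for all $t>t_1$.** *So the second phase never returns to the first.* At $h=9$, (11) with $k=1$ gives $J=-2+w$ (no sign of $\delta$ is used), so $\dot h=9(2+J)=9w>0$: the level $9$ is only crossed upward.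

## 7. An invariant region for $h\ge9$

Let
$$Z=\{m\ge0,\ \Phi>0\}\cup\{m\le0,\ J>0\}.$$
On $m=0$ we have $\Phi=6DJ$, so the two conditions agree there. Hence $Z$ is open: near a point with $m=0$ and $J>0$, both $J>0$ and $\Phi>0$ hold. The state at $t_1$ lies in $Z$: if $a<0$, then $m>0$ and $\Phi>0$; if $a>0$, both $J>0$ and $\Phi>0$ hold.

**Claim.** The state lies in $Z$ for all $t\ge t_1$.

*We exclude a first exit time $t_2>t_1$.* There $h>9$, by Step 5 of Section 6.

- **Exit with $m>0$.** Then $\Phi(t_2)=0$ and $\dot\Phi(t_2)\le0$. By (9), $\dot\Phi=2\delta^2m(1+\frac m{3D})\ge0$, so $\delta=0$, hence $J=\frac{\delta m}{6D}=0$. This contradicts (6).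
- **Exit with $m<0$.** Then $J(t_2)=0$ and $\dot J(t_2)\le0$. By (4), $\delta>1$, so $\dot J=-\frac{h-9}{18}\delta m>0$. This is a contradiction.
- **Exit with $m=0$.** States before $t_2$ have $\Phi>0$ or $J>0$; in the limit $\Phi=6DJ\ge0$ or $J\ge0$, so $J\ge0$. As the state is not in $Z$, $J=0$, and (4) gives $\delta=1$. This contradicts (6). $\square$

So either $m\le0$ at some time $\ge t_1$, or $m>0$ for all $t\ge t_1$. Both are impossible, the first because of blow-up in finite $t$, the second because $\Phi$ grows too fast.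

## 8. If $m\le0$ once, the solution blows up in finite $t$

Suppose $m\le0$ at some $t_2\ge t_1$.

**Step 1: the situation persists.** *We trap the solution.* Where $t\ge t_1$ and $E\le0$ (the same as $m\le0$), we have $J>0$ by the Claim and $\delta+J=\frac{2-E+J}2>1$. As $h\ge9$, (5) gives
$$\dot J\ge\tfrac{h-9}3DJ\ge0,\qquad\dot E=-6DJ-\dot J<0 .$$
So $E\le0$ and $J>0$ for all $t\ge t_2$, and $\dot h\ge2h$.

**Step 2: $h$ reaches $18$.** *This gives room in the estimates.* If $h<18$ forever, then $\dot h\ge2h$ forces $\sigma_{\max}<\infty$; from $(\ln h)^{\cdot}=2+J$ we get $\int J\,d\sigma<\infty$; then $D$ is bounded since $(\ln D)^{\cdot}=3J$, and $t=\int\sqrt{hD}\,d\sigma$ is bounded. This is a contradiction. So $h\ge18$ for all $t\ge t_3$, some $t_3\ge t_2$.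

**Step 3: estimates for $\dot J$.** *We compare $J$ with $v:=hD$, for which $\frac{dt}{d\sigma}=\sqrt v$.* For $t\ge t_3$ we have $D\le\frac v{18}$ and $(\ln v)^{\cdot}=2+4J$. Since $h-9\ge\frac h2$, and since (4) gives $\frac{h-9}{18}(\delta+J)|m|=\frac{h-9}{h+9}(\delta+J)(2\delta+J-2)\le(D+J)(2D+J)$,
$$\tfrac v6J\ \le\ \dot J\ \le\ \tfrac v3J+(D+J)(2D+J). \tag{12}$$

**Step 4: $D/J$ is bounded.** *This controls the last term of (12).* For $N=\frac DJ$, using $\dot J\ge\frac{h-9}3DJ$ and $h-9\ge9$,
$$\dot N=3D-N\frac{\dot J}J\le3D-N\,\tfrac{h-9}3D\le3D(1-N),$$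
so $N\le N_*:=\max(N(t_3),1)$. Dividing (12) by $J$,
$$(\ln J)^{\cdot}\le\tfrac v3+2ND+3D+J\le C_1v+J,\qquad C_1=\tfrac12+\tfrac{N_*}9 .$$

**Step 5: $J/v$ is bounded.** *This says that $v$ is at least of the size of $J$.* For $f=\frac Jv$,
$$(\ln f)^{\cdot}\le C_1v+J-2-4J\le C_1v-3J=v(C_1-3f),$$
so $f\le C_2:=\max(f(t_3),\frac{C_1}3)$, that is, $v\ge J/C_2$.

**Step 6: finite $t$.** By the left half of (12), $\sqrt v\le\frac{6\dot J}{J\sqrt v}$, so
$$t-t_3=\int\sqrt v\,d\sigma\le\int\frac{6\,\dot J}{J\sqrt v}\,d\sigma\le6\sqrt{C_2}\int_{J(t_3)}^\infty J^{-3/2}\,dJ<\infty ,$$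
contradicting existence for all $t$.

## 9. If $m>0$ forever, $\Phi$ outgrows its own bound

Suppose $m>0$ for all $t\ge t_1$. By the Claim, $\Phi>0$ for all $t\ge t_1$.

**Step 1: everything is bounded.** *This is what $\Phi$ will contradict.* From $m+w+2D=6$ we get $0<m<6$ and $0<w<6$. By (4), $J<2-2\delta<4$, as $\delta>-1$. If $J<0$, then $\Phi>0$ gives $\delta m<6DJ<0$, so $\delta<0$; if $J\ge0$, then $2\delta<2-J\le2$. So always $-1<\delta<1$ and $0<D<2$. By (5), for $t>t_1$, $J\le0$ implies $\dot J=\frac{h-9}{18}(\Phi-Jm)>0$. Hence $J$ is bounded below, and once $J\ge0$ at some $t>t_1$, $J>0$ afterwards. In particular $\Phi=6DJ-\delta m$ is bounded.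

**Step 2: $\sigma_{\max}=\infty$, $h\to\infty$, and $D\ge D_*>0$ from some time on.** *These make the coefficient of $\Phi$ in (8) large for a long time.* By Step 1 one of two cases occurs.

*(i) $J>0$ for all $t>t_3$, some $t_3\ge t_1$.* Then $D$ increases, so it is bounded below. Also $2h\le\dot h\le6h$ and $\frac{dt}{d\sigma}=\sqrt{hD}\le\sqrt{2h}$. On a finite $\sigma$-interval $h$, hence $t$, would stay bounded; so $\sigma_{\max}=\infty$, and then $h\to\infty$.

*(ii) $n:=-J>0$ for all $t>t_1$.* Then $\delta<0$ and $D<1$. Since $\dot h=h(2-n)\le2h$ and $\frac{dt}{d\sigma}\le\sqrt h$, again $\sigma_{\max}=\infty$. As $\dot w=\frac12wm>0$, we have $w\ge c_0:=w(t_1)>0$. By (4), $\frac{(9+h)m}{18}=2-2\delta+n$, so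
$$\tfrac{(h-9)m}{18}=2-2\delta+n-m=n-2+w ,$$
which is positive for $t>t_1$. By (5) and $\Phi>0$,
$$\dot n=-\tfrac{h-9}{18}(\Phi+nm)\le-(n-2+w)\,n<0 .$$
Let $\varepsilon=\min(\frac{c_0}2,1)$. While $n\ge2-\varepsilon$, we have $n-2+w\ge c_0-\varepsilon\ge\frac{c_0}2$, so $\dot n\le-\frac{c_0}2n$. Since $2-\varepsilon\ge1$, $n$ falls below $2-\varepsilon$ in finite $\sigma$ and, being decreasing, stays there. From then on $\dot h=(2-n)h\ge\varepsilon h$, so $h\to\infty$, and (4) gives $m=\frac{18(2-2\delta+n)}{9+h}\to0$. Then $n-2+w=n+2-2\delta-m\ge2-m\ge1$ eventually, so $\dot n\le-n$ and $\int n\,d\sigma<\infty$. As $(\ln D)^{\cdot}=-3n$, $D$ is bounded below by a positive constant.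

**Step 3: the contradiction.** *We show that the source term in (8) cannot spoil the growth.* Put $J_0=\frac{\delta m}{6D}$, so $J=J_0+\frac\Phi{6D}$. Expanding,
$$12DJ(2J+\delta)=12DJ_0(2J_0+\delta)+2(4J_0+\delta)\Phi+\frac{2\Phi^2}{3D}\ \ge\ 2(4J_0+\delta)\Phi ,$$
because $12DJ_0(2J_0+\delta)=2\delta^2m\big(1+\frac m{3D}\big)\ge0$, as in (9). Once $D\ge D_*$, the quantities $\delta,w,J_0$ are bounded, so (8) gives a constant $C$ with
$$\dot\Phi\ge\Big(\frac{D_*}3h-C\Big)\Phi,\qquad\Phi>0 .$$
Since $h\to\infty$ and $\sigma\to\infty$, $\Phi\to\infty$. But $\Phi$ is bounded by Step 1. This is a contradiction.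

## 10. Proof of the Theorem and the Corollary

**Proof of the Theorem.** By scaling, let $\lambda=-1$. If $b\ne\frac32$ and the solution existed with $x,y>0$ for all $t\in(0,\infty)$, then by Section 6 it would reach $h=9$ at a finite $t_1$, and by Section 7 it would stay in $Z$ from then on. Section 8 excludes that $m\le0$ at some time $\ge t_1$; Section 9 excludes that $m>0$ for all $t\ge t_1$. So for $b\ne\frac32$, that is, $\lambda b^2\ne-\frac94$, the soliton is incomplete. If $\lambda b^2=-\frac94$, uniqueness of the smoothly-closing soliton for given $(\lambda,b)$ shows that it is the explicit one. $\blacksquare$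

**Proof of the Corollary.** A complete $\mathrm{Sp}(2)$-invariant shrinker lives on $\Lambda^2_-\mathbb S^4$ and closes smoothly on $\mathbb S^4$. Hence, up to discrete symmetries and scale, it belongs to the family parametrized by $\lambda b^2$. By the Theorem only $\lambda b^2=-\frac94$ gives a complete one, the explicit shrinker, and that one is AC. So it is the unique complete shrinker up to scale, and the unique one under any further condition on the end that it satisfies, in particular among AC shrinkers. $\blacksquare$
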